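\title{A proof of the Mizukawa--Nakajima--Yamada conjecture on $2$-reduced Schur functions and Schur's $Q$-functions}

\begin{abstract}
The Mizukawa--Nakajima--Yamada conjecture expresses certain Schur $Q$-functions in a doubled set of variables $(x,x)$ as sums, weighted by Littlewood--Richardson coefficients, of products of two $2$-reduced Schur functions in $x$. We prove the conjecture, together with a third companion identity. After passing to generating functions, the product side becomes a product of two determinants, the $Q$-function side becomes a Pfaffian, and the two are matched by a single Pfaffian identity, which we prove in full. The identities remain true when the generating series $q(t)$ of the one-row $Q$-functions is replaced by any series with $q(t)q(-t)=1$, and the doubling of the variables is forced.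
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two families of symmetric polynomials}

Let $x=(x_1,\dots,x_N)$ be variables, $N\ge1$, and define $q_r=q_r(x)$ by
\[
q(t)=\sum_{r\ge0}q_r\,t^r=\prod_{k=1}^N\frac{1+x_kt}{1-x_kt},
\]
with $q_r=0$ for $r<0$. Thus $q_0=1$, $q_1=2(x_1+\dots+x_N)$, and $q_r$ is homogeneous of degree $r$. The basic property of this series is $q(t)q(-t)=1$, that is,
\begin{equation}\label{eq:relation}
\sum_{i+j=d}(-1)^iq_iq_j=0\qquad(d\ge1).
\end{equation}
Two families of polynomials are built from the $q_r$, one by determinants and one by Pfaffians.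

For a partition $\lambda=(\lambda_1,\dots,\lambda_l)$ the \emph{$2$-reduced Schur function} is
\[
S_\lambda(x)=\det\bigl(q_{\lambda_i-i+j}\bigr)_{1\le i,j\le l}.
\]
Appending a zero part to $\lambda$ appends the row $(0,\dots,0,1)$ to the matrix, so it does not change $S_\lambda$. The formula is the Jacobi--Trudi determinant $s_\lambda=\det(h_{\lambda_i-i+j})$ for the Schur function $s_\lambda$, with the complete symmetric function $h_r$ replaced by $q_r$. In terms of the power sums $p_r=\sum_kx_k^r$ we have $\sum_rh_rt^r=\exp\bigl(\sum_{r\ge1}p_rt^r/r\bigr)$, whereas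
\begin{equation}\label{eq:logq}
q(t)=\exp\Bigl(2\sum_{r\ \mathrm{odd}}p_r\,t^r/r\Bigr).
\end{equation}
So the replacement sets the even power sums to zero and doubles the odd ones.

\emph{Schur's $Q$-functions} are indexed by strict partitions. For integers $r>s\ge0$ put
\[
Q_{(r,s)}=q_rq_s+2\sum_{k=1}^s(-1)^kq_{r+k}q_{s-k},
\]
so that $Q_{(r,0)}=q_r$. For a strict partition $\alpha=(\alpha_1>\dots>\alpha_l>0)$ of length $\ell(\alpha)=l$, append $\alpha_{l+1}=0$ if $l$ is odd, so that the number $m$ of entries is even, and let $Q_\alpha$ be the Pfaffian of the antisymmetric $m\times m$ matrix with entries $Q_{(\alpha_i,\alpha_j)}$ above the diagonal. (Pfaffians are recalled in Section~\ref{sec:setup}; the empty Pfaffian is $1$, so $Q_\emptyset=1$.) Put $P_\alpha=2^{-\ell(\alpha)}Q_\alpha$. A tuple $\alpha_1>\dots>\alpha_n\ge0$ whose last entry is $0$ stands for the strict partition obtained by deleting that entry. Both $S_\lambda$ and $Q_\lambda$ are homogeneous of degree $|\lambda|=\sum_i\lambda_i$.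

Finally, $(x,x)$ denotes the $2N$ variables $(x_1,\dots,x_N,x_1,\dots,x_N)$. Doubling the variables squares the generating series: $\tilde q(t):=\sum_rq_r(x,x)t^r=q(t)^2$. We write $Q_\alpha(x,x)$ and $P_\alpha(x,x)$ for $Q_\alpha$ and $P_\alpha$ with each $q_r$ replaced by $\tilde q_r:=q_r(x,x)$, and abbreviate them to $\tilde Q_\alpha$ and $\tilde P_\alpha$.

\subsection{The problem}

Fix $n\ge1$. Let $\mathcal P^{(n)}$ be the set of partitions of length at most $n$, regarded as $n$-tuples padded with zeros, added and scaled componentwise. Put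
\[
\Delta=(n,n-1,\dots,1),\qquad\delta=(n-1,n-2,\dots,0).
\]
The Littlewood--Richardson coefficients $c^\lambda_{\mu\nu}$ are defined by $s_\mu s_\nu=\sum_\lambda c^\lambda_{\mu\nu}s_\lambda$; they vanish unless $|\mu|+|\nu|=|\lambda|$. Let $y=(y_1,\dots,y_n)$ be further variables and $y^2=(y_1^2,\dots,y_n^2)$. The problem, which we take from Nishiyama \cite{Nishiyama}, is an equivalent form of the Mizukawa--Nakajima--Yamada conjecture: for $N=n$, prove or disprove the identities of formal power series in $y$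
\begin{align*}
\sum_{\lambda}s_\lambda(y^2)\sum_{\mu,\nu}c^\lambda_{\mu\nu}\,S_{2\mu+\Delta}(x)S_{2\nu+\Delta}(x)&=\sum_{\lambda}s_\lambda(y^2)\,2^{-n}Q_{2\lambda+2\Delta}(x,x),\\
\sum_{\lambda}s_\lambda(y^2)\sum_{\mu,\nu}c^\lambda_{\mu\nu}\,S_{2\mu+\delta}(x)S_{2\nu+\Delta}(x)&=\sum_{\lambda}s_\lambda(y^2)\,2^{-n}Q_{2\lambda+\Delta+\delta}(x,x),
\end{align*}
where $\lambda,\mu,\nu$ run over $\mathcal P^{(n)}$. The polynomials $s_\lambda(y^2)$, $\lambda\in\mathcal P^{(n)}$, are linearly independent, so this is the same as the equality of the coefficients of $s_\lambda(y^2)$ for every $\lambda$. It is known, due to Nakajima, that the identities hold for $n=1$, and that for $n=2$ the coefficientwise identities hold for all $\lambda$ of length at most $1$.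

The shapes that occur are described by parity. Since $(2\mu+\delta)+\delta=2(\mu+\delta)$, the partitions $2\mu+\delta$ are the $\kappa\in\mathcal P^{(n)}$ for which all the numbers $\kappa_i+n-i$ are even, and the partitions $2\mu+\Delta$ are those for which all these numbers are odd. On the right, $2\lambda+2\Delta$ and $2\lambda+\Delta+\delta$ run over the strict partitions with $n$ parts that are all even, respectively all odd.

The case $n=1$ shows where the identities come from. Partitions are then integers $\lambda\ge0$, the coefficient $c^\lambda_{\mu\nu}$ is $1$ if $\mu+\nu=\lambda$ and $0$ otherwise, and $S_{(r)}=Q_{(r)}=q_r$. Everything follows from $\tilde q_d=\sum_{i+j=d}q_iq_j$. If $d=2\lambda+1$, the terms with $i$ even and those with $i$ odd are exchanged by $i\leftrightarrow j$, so $\sum_{\mu+\nu=\lambda}q_{2\mu}q_{2\nu+1}=\frac12\tilde q_{2\lambda+1}$; this is the second identity. If $d\ge2$ is even, then by \eqref{eq:relation} the terms with $i,j$ odd and the terms with $i,j$ even have the same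 sum $\frac12\tilde q_d$. The odd half, $\sum_{\mu+\nu=\lambda}q_{2\mu+1}q_{2\nu+1}=\frac12\tilde q_{2\lambda+2}$, is the first identity. The even half says that $\sum_{\mu+\nu=\lambda}q_{2\mu}q_{2\nu}$ equals $\frac12\tilde q_{2\lambda}$ for $\lambda\ge1$, while it equals $1$ for $\lambda=0$; in both cases the value is $\tilde P_{(2\lambda)}$. One is led to expect a third identity, with $\delta$ in both factors, in which the power of $2$ is governed by the length of the strict partition rather than by $n$.

\subsection{The result}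

\begin{theorem}\label{thm:main}
For all $n\ge1$, all $\lambda\in\mathcal P^{(n)}$ and any number $N\ge1$ of variables $x$,
\begin{align}
\sum_{\mu,\nu\in\mathcal P^{(n)}}c^\lambda_{\mu\nu}\,S_{2\mu+\Delta}(x)S_{2\nu+\Delta}(x)&=2^{-n}Q_{2\lambda+2\Delta}(x,x)=P_{2\lambda+2\Delta}(x,x),\label{eq:A1}\\
\sum_{\mu,\nu\in\mathcal P^{(n)}}c^\lambda_{\mu\nu}\,S_{2\mu+\delta}(x)S_{2\nu+\Delta}(x)&=2^{-n}Q_{2\lambda+\Delta+\delta}(x,x)=P_{2\lambda+\Delta+\delta}(x,x),\label{eq:A2}\\
\sum_{\mu,\nu\in\mathcal P^{(n)}}c^\lambda_{\mu\nu}\,S_{2\mu+\delta}(x)S_{2\nu+\delta}(x)&=P_{2\lambda+2\delta}(x,x).\label{eq:A3}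
\end{align}
\end{theorem}

Identities \eqref{eq:A1} and \eqref{eq:A2} with $N=n$ are the conjecture, which therefore holds for all $n\ge1$. For $\lambda=\emptyset$ only $\mu=\nu=\emptyset$ contributes, and the theorem gives three factorizations:
\[
S_\Delta(x)^2=P_{2\Delta}(x,x),\qquad S_\delta(x)S_\Delta(x)=P_{\Delta+\delta}(x,x),\qquad S_\delta(x)^2=P_{2\delta}(x,x).
\]

\begin{example}
For $n=2$ the middle factorization reads $q_1(q_1q_2-q_3)=\frac14(\tilde q_3\tilde q_1-2\tilde q_4)$. Indeed $\tilde q_1=2q_1$, $\tilde q_3=2q_3+2q_1q_2$, and $\tilde q_4=2q_4+2q_1q_3+q_2^2=4q_1q_3$ by \eqref{eq:relation} with $d=4$.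
\end{example}

The proof compares generating functions in $y$. Section~\ref{sec:setup} sets them up, and Section~\ref{sec:small} proves the case $n=2$ by a direct computation. For general $n$, each factor on the left has a determinant as generating function (Section~\ref{sec:det}). The right side has a Pfaffian as generating function, and the entries of this Pfaffian are the generating functions for $n=2$ and $n=1$ (Section~\ref{sec:pf}). What remains is an identity that factors a Pfaffian into two determinants. It is known, due to Sundquist and Okada; we prove it in full in Section~\ref{sec:identity} and then finish the proof. Section~\ref{sec:general} extends the theorem to an arbitrary series with $q(t)q(-t)=1$ and shows that $\tilde q=q^2$ is the only possible choice on the right.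

\section{Generating functions}\label{sec:setup}

Throughout, $\mathbb N=\{0,1,2,\dots\}$, $z_i=y_i^2$, $V(z)=\prod_{i<j}(z_i-z_j)=\det(z_i^{n-j})$, and $(\epsilon^n)=(\epsilon,\dots,\epsilon)$, so that $\Delta=\delta+(1^n)$. We work in the integral domain $R=\mathbb Q[x][[y_1,\dots,y_n]]$ and its field of fractions.

\subsection{Antisymmetric sums}

The Schur polynomial in $n$ variables satisfies $V(z)s_\lambda(z)=\det(z_i^{\lambda_j+n-j})$ for $\lambda\in\mathcal P^{(n)}$, and $s_\lambda(z)=0$ if $\lambda$ has more than $n$ parts. The map $\lambda\mapsto\lambda+\delta$ is a bijection from $\mathcal P^{(n)}$ onto the strictly decreasing tuples in $\mathbb N^n$. A sum over partitions is awkward because its indices are constrained; the next lemma, which we apply to both sides of the theorem, trades it for a sum over independent indices.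

\begin{lemma}\label{lem:antisym}
Let $\Phi\colon\mathbb N^n\to\mathbb Q[x]$ be antisymmetric, that is, $\Phi(\beta_{\sigma(1)},\dots,\beta_{\sigma(n)})=\operatorname{sgn}(\sigma)\Phi(\beta)$ for every permutation $\sigma$. Then
\[
\sum_{\beta\in\mathbb N^n}\Phi(\beta)\,z_1^{\beta_1}\cdots z_n^{\beta_n}=V(z)\sum_{\lambda\in\mathcal P^{(n)}}\Phi(\lambda+\delta)\,s_\lambda(z).
\]
\end{lemma}

\begin{proof}
If two entries of $\beta$ coincide, then $\Phi(\beta)=-\Phi(\beta)$, so $\Phi(\beta)=0$. Every other tuple is a rearrangement of a unique strictly decreasing $\beta=\lambda+\delta$, and the rearrangements of $\beta$ contribute $\Phi(\beta)\sum_\sigma\operatorname{sgn}(\sigma)\prod_iz_i^{\beta_{\sigma(i)}}=\Phi(\beta)\det(z_i^{\beta_j})=\Phi(\lambda+\delta)V(z)s_\lambda(z)$.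
\end{proof}

The only monomial of $\det(z_i^{\lambda_j+n-j})$ with strictly decreasing exponents is $z^{\lambda+\delta}$, and its coefficient is $1$. Hence a series $\sum_\lambda\gamma_\lambda s_\lambda(z)$ with $\gamma_\lambda\in\mathbb Q[x]$ determines each $\gamma_\lambda$, as the coefficient of $z^{\lambda+\delta}$ after multiplication by $V(z)$. This is the linear independence used above. Now put
\[
F_\delta=\sum_{\mu\in\mathcal P^{(n)}}s_\mu(z)S_{2\mu+\delta},\qquad
F_\Delta=\sum_{\mu\in\mathcal P^{(n)}}s_\mu(z)S_{2\mu+\Delta},\qquad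
G_\epsilon=\sum_{\lambda\in\mathcal P^{(n)}}s_\lambda(z)\tilde P_{2\lambda+2\delta+(\epsilon^n)}
\]
for $\epsilon\in\{0,1,2\}$. In $n$ variables $s_\mu(z)s_\nu(z)=\sum_{\lambda\in\mathcal P^{(n)}}c^\lambda_{\mu\nu}s_\lambda(z)$, so the left sides of \eqref{eq:A1}, \eqref{eq:A2}, \eqref{eq:A3} are the coefficients of $s_\lambda(z)$ in $F_\Delta^2$, $F_\delta F_\Delta$, $F_\delta^2$. The Littlewood--Richardson coefficients play no further role. On the right, $2\lambda+2\delta+(\epsilon^n)$ equals $2\lambda+2\Delta$, $2\lambda+\Delta+\delta$, $2\lambda+2\delta$ for $\epsilon=2,1,0$; for $\epsilon=2,1$ it has $n$ positive parts, so that $\tilde P=2^{-n}\tilde Q$. Theorem~\ref{thm:main} is therefore equivalent to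
\begin{equation}\label{eq:goal}
F_\Delta^2=G_2,\qquad F_\delta F_\Delta=G_1,\qquad F_\delta^2=G_0.
\end{equation}

\subsection{Even and odd parts}

Since the shapes are selected by parity, the even and odd parts of $q$ and $\tilde q$ will appear. Write $q(t)=c(t)+s(t)$ and $\tilde q(t)=C(t)+S(t)$ with $c,C$ even and $s,S$ odd in $t$. (These letters, with or without an integer subscript, should not be confused with $s_\lambda$, $S_\lambda$, $c^\lambda_{\mu\nu}$, which are indexed by partitions.) From $q(t)q(-t)=(c+s)(c-s)=1$ and $\tilde q=(c+s)^2$ we obtain $c^2-s^2=1$, $C=c^2+s^2$, and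
\begin{equation}\label{eq:double}
C-1=2s^2,\qquad S=2sc,\qquad C+1=2c^2.
\end{equation}
By \eqref{eq:logq}, $q=e^\theta$ with $\theta$ odd, so $c=\cosh\theta$, $s=\sinh\theta$, and \eqref{eq:double} are the double-angle formulas. Write $c_i=c(y_i)$, $s_i=s(y_i)$, $C_i=C(y_i)$, $S_i=S(y_i)$. In $R$ we have $c_i\ne0$, since its constant term is $1$, and $s_i=2(x_1+\dots+x_N)y_i+\cdots\ne0$, since $N\ge1$. So we may put
\begin{equation}\label{eq:ab}
a_i=\frac{y_is_i}{c_i},\qquad b_i=\frac{y_ic_i}{s_i}.
\end{equation}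

\subsection{Pfaffians}

Let $X=(X_{ij})$ be an antisymmetric matrix of even size $m$. We use the definition and two standard properties.
\begin{itemize}
\item[(P1)] $\operatorname{Pf}X=\sum_\sigma\operatorname{sgn}(\sigma)\prod_{i=1}^{m/2}X_{\sigma(2i-1),\sigma(2i)}$, summed over the permutations $\sigma$ with $\sigma(2i-1)<\sigma(2i)$ for all $i$ and $\sigma(1)<\sigma(3)<\cdots$. Each term corresponds to a partition of $\{1,\dots,m\}$ into pairs, so each index occurs exactly once in it.
\item[(P2)] $\operatorname{Pf}(MXM^{T})=\det M\cdot\operatorname{Pf}X$ for every $m\times m$ matrix $M$. In particular, permuting rows and columns simultaneously multiplies the Pfaffian by the sign of the permutation; multiplying row $i$ and column $i$ by $f$ multiplies it by $f$; subtracting row $j$ from row $i$ and column $j$ from column $i$ leaves it unchanged.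
\item[(P3)] $\operatorname{Pf}X=\sum_{k=2}^m(-1)^kX_{1k}\operatorname{Pf}X^{[1,k]}$, where $X^{[1,k]}$ is $X$ with rows and columns $1$ and $k$ deleted.
\end{itemize}
To \emph{border} an antisymmetric $n\times n$ matrix with $g_1,\dots,g_n$ means to enlarge it to the antisymmetric $(n+1)\times(n+1)$ matrix whose $(i,n+1)$ entry is $g_i$.

\section{One and two variables $y$}\label{sec:small}

Write $\tilde P_r=\tilde P_{(r)}$, so $\tilde P_0=1$ and $\tilde P_r=\frac12\tilde q_r$ for $r>0$. Let $\tilde P_{r,s}$ $(r,s\in\mathbb N)$ be the antisymmetric array with $\tilde P_{r,s}=\tilde P_{(r,s)}$ for $r>s\ge0$. Thus $\tilde P_{r,s}=\frac14\tilde Q_{(r,s)}$ for $r>s>0$, and $\tilde P_{r,0}=\tilde P_r$ for $r>0$. For $\epsilon\in\{0,1,2\}$ put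
\[
e_\epsilon(y_1)=\sum_{r\in2\mathbb N+\epsilon}\tilde P_r\,y_1^r,\qquad
E_\epsilon(y_1,y_2)=\sum_{r,s\in2\mathbb N+\epsilon}\tilde P_{r,s}\,y_1^ry_2^s.
\]
The one-variable series are $\frac12(C_1-1)$, $\frac12S_1$ and $1+\frac12(C_1-1)$, so by \eqref{eq:double}
\begin{equation}\label{eq:e}
e_2(y_1)=s_1^2,\qquad e_1(y_1)=s_1c_1,\qquad e_0(y_1)=c_1^2.
\end{equation}
This is the generating-function form of the case $n=1$, in which $y_1F_\Delta=s_1$, $F_\delta=c_1$ and $y_1^\epsilon G_\epsilon=e_\epsilon$.

Now let $n=2$. For $\beta=\mu+\delta=(\mu_1+1,\mu_2)$ the defining determinants are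
\[
S_{2\mu+\delta}=\det\begin{pmatrix}q_{2\beta_1-1}&q_{2\beta_1}\\q_{2\beta_2-1}&q_{2\beta_2}\end{pmatrix},\qquad
S_{2\mu+\Delta}=\det\begin{pmatrix}q_{2\beta_1}&q_{2\beta_1+1}\\q_{2\beta_2}&q_{2\beta_2+1}\end{pmatrix}.
\]
The right sides make sense for all $\beta\in\mathbb N^2$ and are antisymmetric in $\beta$. Lemma~\ref{lem:antisym} and linearity in each row give
\begin{equation}\label{eq:UW}
V(z)F_\delta=\det\begin{pmatrix}y_1s_1&c_1\\y_2s_2&c_2\end{pmatrix}=:U,\qquad
y_1y_2V(z)F_\Delta=\det\begin{pmatrix}y_1c_1&s_1\\y_2c_2&s_2\end{pmatrix}=:W.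
\end{equation}
Lemma~\ref{lem:antisym} applied to $\Phi(\beta)=\tilde P_{2\beta_1+\epsilon,\,2\beta_2+\epsilon}$ gives $(y_1y_2)^\epsilon V(z)G_\epsilon=E_\epsilon(y_1,y_2)$. Since $V(z)=z_1-z_2$, multiplying the three identities \eqref{eq:goal} by $(y_1y_2)^\epsilon V(z)^2\neq0$ turns them into the three statements of Lemma~\ref{lem:E} below. To prove these we need $E_\epsilon$ in closed form. The defining formula for $\tilde Q_{(r,s)}$ is given only for $r>s$ and shows no antisymmetry; the following generating function supplies both the antisymmetric extension and the closed form.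

\begin{lemma}\label{lem:H}
The expression $H(t,u)=\bigl(\tilde q(t)\tilde q(u)-1\bigr)\dfrac{t-u}{t+u}$ is a formal power series $\sum_{r,s\ge0}h_{r,s}t^ru^s$ with $h_{r,s}=-h_{s,r}$, and $h_{r,s}=\tilde Q_{(r,s)}$ for $r>s\ge0$. Consequently $h_{r,s}=4\tilde P_{r,s}$ if $r,s>0$, $h_{0,0}=0$, and $h_{r,0}=-h_{0,r}=\tilde q_r=2\tilde P_{r,0}$ if $r>0$.
\end{lemma}

\begin{proof}
Let $K_d$ be the homogeneous component of degree $d$ in $(t,u)$ of $\tilde q(t)\tilde q(u)-1$, so $K_0=0$ and $K_d=\sum_{i+j=d}\tilde q_i\tilde q_jt^iu^j$ for $d\ge1$. Since $\tilde q(t)\tilde q(-t)=1$, the polynomial $K_d$ vanishes at $u=-t$ and is divisible by $t+u$. Hence $H$ is a power series, and exchanging $t$ and $u$ changes its sign. To find the coefficients, compute in $\mathbb Q[x][t,t^{-1}][[u]]$, where $t+u$ is invertible and $\frac{t-u}{t+u}=1+2\sum_{k\ge1}(-1)^k(u/t)^k$. For $r+s=d\ge1$, the coefficient of $t^ru^s$ in $K_d\cdot\frac{t-u}{t+u}$ is $\tilde q_r\tilde q_s+2\sum_{k=1}^s(-1)^k\tilde q_{r+k}\tilde q_{s-k}$, which for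 $r>s$ is $\tilde Q_{(r,s)}$.
\end{proof}

\begin{lemma}\label{lem:E}
With $U=y_1s_1c_2-y_2s_2c_1$ and $W=y_1c_1s_2-y_2c_2s_1$,
\[
(z_1-z_2)E_2=W^2,\qquad(z_1-z_2)E_1=UW,\qquad(z_1-z_2)E_0=U^2.
\]
\end{lemma}

\begin{proof}
Since $z_1-z_2=(y_1-y_2)(y_1+y_2)$,
\[
(z_1-z_2)H(y_1,y_2)=\bigl((C_1+S_1)(C_2+S_2)-1\bigr)\bigl((z_1+z_2)-2y_1y_2\bigr).
\]
Let $H^{\mathrm{ev}}$ be the part of $H(y_1,y_2)$ that is even in both variables and $H^{\mathrm{od}}$ the part that is odd in both. Multiplication by $z_1-z_2$ preserves parities, so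
\begin{align*}
(z_1-z_2)H^{\mathrm{ev}}&=(C_1C_2-1)(z_1+z_2)-2y_1y_2S_1S_2,\\
(z_1-z_2)H^{\mathrm{od}}&=S_1S_2(z_1+z_2)-2y_1y_2(C_1C_2-1).
\end{align*}
By Lemma~\ref{lem:H}, the terms of $H^{\mathrm{ev}}$ with a zero exponent add up to $(C_1-1)-(C_2-1)=C_1-C_2$. In $4E_2$ these terms are absent. In $4E_0$ they occur twice, because $4\tilde P_{r,s}=2h_{r,s}$ when $rs=0$. Thus
\[
4E_2=H^{\mathrm{ev}}-(C_1-C_2),\qquad4E_1=H^{\mathrm{od}},\qquad4E_0=H^{\mathrm{ev}}+(C_1-C_2).
\]
Collecting the coefficients of $z_1$ and $z_2$ and using \eqref{eq:double},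
\begin{align*}
4(z_1-z_2)E_2&=z_1(C_1+1)(C_2-1)+z_2(C_1-1)(C_2+1)-2y_1y_2S_1S_2\\
&=4\bigl(z_1c_1^2s_2^2+z_2s_1^2c_2^2-2y_1y_2s_1c_1s_2c_2\bigr)=4W^2,\\
4(z_1-z_2)E_0&=z_1(C_1-1)(C_2+1)+z_2(C_1+1)(C_2-1)-2y_1y_2S_1S_2\\
&=4\bigl(z_1s_1^2c_2^2+z_2c_1^2s_2^2-2y_1y_2s_1c_1s_2c_2\bigr)=4U^2.
\end{align*}
For $E_1$ use $2(C_1C_2-1)=(C_1-1)(C_2+1)+(C_1+1)(C_2-1)=4s_1^2c_2^2+4c_1^2s_2^2$:
\[
4(z_1-z_2)E_1=4\bigl(s_1c_1s_2c_2(z_1+z_2)-y_1y_2(s_1^2c_2^2+c_1^2s_2^2)\bigr)=4UW.\qedhere
\]
\end{proof}

This proves Theorem~\ref{thm:main} for $n=2$. For the general case, the useful feature of the answer is that $U$ and $W$ become differences once a factor is taken out of each row of \eqref{eq:UW}: with the notation \eqref{eq:ab},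
\begin{equation}\label{eq:UWab}
U=c_1c_2(a_1-a_2),\qquad W=s_1s_2(b_1-b_2).
\end{equation}

\section{The determinant side}\label{sec:det}

For general $n$ the columns of the Jacobi--Trudi matrix alternate in parity, so after summation they alternate between $c$ and $s$. This leads to the following variant of the Vandermonde determinant. For elements $z_i,A_i$ $(1\le i\le n)$ of a commutative ring put
\[
D_n(z;A)=\det\bigl(\phi_{n-j}(z_i,A_i)\bigr)_{1\le i,j\le n},\qquad
\phi_p(z,A)=\begin{cases}z^{p/2}&p\text{ even},\\A\,z^{(p-1)/2}&p\text{ odd},\end{cases}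
\]
and $D_0=1$. We label the columns, from left to right, by $p=n-1,n-2,\dots,0$. Thus $D_1=1$, $D_2=A_1-A_2$, the rows of $D_3$ are $(z_i,A_i,1)$, and those of $D_4$ are $(A_iz_i,z_i,A_i,1)$.

\begin{lemma}\label{lem:F}
For all $n\ge1$,
\[
V(z)\,F_\delta=\prod_{i=1}^nc_i\cdot D_n(z;a),\qquad\prod_{i=1}^ny_i\cdot V(z)\,F_\Delta=\prod_{i=1}^ns_i\cdot D_n(z;b).
\]
\end{lemma}

\begin{proof}
Let $\eta\in\{0,1\}$; the shape $2\mu+\delta+(\eta^n)$ is $2\mu+\delta$ for $\eta=0$ and $2\mu+\Delta$ for $\eta=1$. With $\beta=\mu+\delta$, the index of the $(i,j)$ entry of its $n\times n$ determinant is $2\mu_i+(n-i)+\eta-i+j=2\beta_i+\eta-(n-j)$. So $S_{2\mu+\delta+(\eta^n)}=\Phi(\mu+\delta)$, where $\Phi(\beta)=\det(q_{2\beta_i+\eta-(n-j)})$ is antisymmetric on $\mathbb N^n$. Row $i$ depends only on $\beta_i$, so by Lemma~\ref{lem:antisym} and linearity in each row,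
\[
\prod_iy_i^\eta\cdot V(z)\sum_\mu s_\mu(z)S_{2\mu+\delta+(\eta^n)}=\det\Bigl(\sum_{\beta\ge0}y_i^{2\beta+\eta}q_{2\beta+\eta-(n-j)}\Bigr)_{1\le i,j\le n}.
\]
Put $p=n-j$ and $r=2\beta+\eta-p$. The entry is $y_i^p\sum_rq_ry_i^r$, summed over all $r\ge0$ with $r\equiv p+\eta\pmod2$: each such $r$ does come from some $\beta\ge0$, because $r+p-\eta$ is even and at least $-1$, hence nonnegative. For $\eta=0$ the entry is $z_i^{p/2}c_i$ if $p$ is even and $z_i^{(p-1)/2}y_is_i=c_ia_iz_i^{(p-1)/2}$ if $p$ is odd; in both cases it is $c_i\phi_p(z_i,a_i)$. For $\eta=1$ it is $z_i^{p/2}s_i$ if $p$ is even and $z_i^{(p-1)/2}y_ic_i=s_ib_iz_i^{(p-1)/2}$ if $p$ is odd, that is, $s_i\phi_p(z_i,b_i)$. Take the factor $c_i$, respectively $s_i$, out of row $i$.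
\end{proof}

\section{The Pfaffian side}\label{sec:pf}

To apply Lemma~\ref{lem:antisym} to $G_\epsilon$ we need an antisymmetric function on $\mathbb N^n$ that equals $\tilde P_\alpha$ on strictly decreasing tuples. The difficulty lies in $G_0$: the tuple $2\lambda+2\delta$ ends in $0$ when $\lambda_n=0$, and then the power of $2$ changes, and for odd $n$ so does the size of the Pfaffian in the definition. A Pfaffian whose entries are $\tilde P$'s rather than $\tilde Q$'s treats all cases uniformly. For $\alpha\in\mathbb N^n$ let $\Pi(\alpha)$ be the Pfaffian of $(\tilde P_{\alpha_i,\alpha_j})_{1\le i,j\le n}$, bordered with $\tilde P_{\alpha_1},\dots,\tilde P_{\alpha_n}$ if $n$ is odd. By (P2), $\Pi$ is antisymmetric.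

\begin{lemma}\label{lem:Pi}
If $\alpha_1>\dots>\alpha_n\ge0$, then $\Pi(\alpha)=\tilde P_\alpha$.
\end{lemma}

\begin{proof}
Let $X$ be the matrix whose Pfaffian defines $\tilde Q_\alpha$, and let $M$ be the diagonal matrix with entry $\frac12$ for each positive part of $\alpha$ and entry $1$ for the appended part $0$, if there is one. Then $\det M=2^{-\ell(\alpha)}$, so $\operatorname{Pf}(MXM^T)=\tilde P_\alpha$ by (P2). The entries of $MXM^T$ above the diagonal are $\frac14\tilde Q_{(\alpha_i,\alpha_j)}=\tilde P_{\alpha_i,\alpha_j}$ for two positive parts and $\frac12\tilde q_{\alpha_i}=\tilde P_{\alpha_i,0}=\tilde P_{\alpha_i}$ in the column of the appended $0$.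

If $\alpha_n>0$, then $MXM^T$ is the matrix defining $\Pi(\alpha)$: for even $n$ nothing is appended, and for odd $n$ the appended column is the border. If $\alpha_n=0$ and $n$ is even, then $\ell(\alpha)=n-1$ is odd, the appended $0$ restores $\alpha_n$, and again the two matrices coincide.

Let $\alpha_n=0$ and $n$ be odd. Now $MXM^T$ is the upper left $(n-1)\times(n-1)$ block of the matrix defining $\Pi(\alpha)$. In that matrix, columns $n$ and $n+1$ have the same entry $\tilde P_{\alpha_i}$ in each row $i<n$, and the $(n,n+1)$ entry is $\tilde P_0=1$. Subtract column $n+1$ from column $n$ and row $n+1$ from row $n$. The Pfaffian is unchanged, and the only nonzero entry of row $n$ is now the $1$ in column $n+1$. In (P1) only the terms that pair $n$ with $n+1$ survive; for them $\sigma$ fixes $n$ and $n+1$, and their sum is $\operatorname{Pf}(MXM^T)$.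
\end{proof}

For elements $z_i,A_i,B_i$ $(1\le i\le n)$ of a field, with the $z_i$ distinct, let $\Psi_n(z;A,B)$ be the antisymmetric matrix with entries
\[
\psi_{ij}=\frac{(A_i-A_j)(B_i-B_j)}{z_i-z_j}\qquad(1\le i<j\le n),
\]
bordered with $1,\dots,1$ if $n$ is odd.

\begin{lemma}\label{lem:G}
For $\epsilon=2,1,0$ let $f_i=s_i^2,\ s_ic_i,\ c_i^2$ and $(A,B)=(b,b),\ (a,b),\ (a,a)$, respectively. Then
\[
\prod_{i=1}^ny_i^\epsilon\cdot V(z)\,G_\epsilon=\prod_{i=1}^nf_i\cdot\operatorname{Pf}\Psi_n(z;A,B).
\]
\end{lemma}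

\begin{proof}
Apply Lemma~\ref{lem:antisym} to $\Phi(\beta)=\Pi(2\beta+(\epsilon^n))$. By Lemma~\ref{lem:Pi}, $\Phi(\lambda+\delta)=\tilde P_{2\lambda+2\delta+(\epsilon^n)}$, so the left side equals $\sum_{\alpha\in(2\mathbb N+\epsilon)^n}\Pi(\alpha)y_1^{\alpha_1}\cdots y_n^{\alpha_n}$. Expand $\Pi(\alpha)$ by (P1). Each index $i\le n$ occurs exactly once in each term, so a term multiplied by $y_1^{\alpha_1}\cdots y_n^{\alpha_n}$ is a signed product of factors $\tilde P_{\alpha_i,\alpha_j}y_i^{\alpha_i}y_j^{\alpha_j}$ and, for odd $n$, one factor $\tilde P_{\alpha_i}y_i^{\alpha_i}$, and different factors involve different summation indices. Summing over $\alpha$ replaces these factors by $E_\epsilon(y_i,y_j)$ and $e_\epsilon(y_i)$. Hence the left side is the Pfaffian of the matrix $\bigl(E_\epsilon(y_i,y_j)\bigr)_{1\le i,j\le n}$, bordered with $e_\epsilon(y_1),\dots,e_\epsilon(y_n)$ if $n$ is odd.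

By Lemma~\ref{lem:E} and \eqref{eq:UWab}, with $(y_i,y_j)$ in place of $(y_1,y_2)$, we have $E_\epsilon(y_i,y_j)=f_if_j\psi_{ij}$, and $e_\epsilon(y_i)=f_i$ by \eqref{eq:e}. So the matrix arises from $\Psi_n(z;A,B)$ by multiplying row $i$ and column $i$ by $f_i$ for each $i\le n$, and (P2) gives the claim.
\end{proof}

\section{A Pfaffian that factors, and the end of the proof}\label{sec:identity}

Comparing Lemmas~\ref{lem:F} and \ref{lem:G}, we need $V(z)\operatorname{Pf}\Psi_n(z;A,B)=D_n(z;A)D_n(z;B)$ for special values of $A$ and $B$. The identity holds for independent indeterminates, and in that generality it can be proved by varying one $z_i$ alone.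

\begin{lemma}\label{lem:pf}
Let $z_i,A_i,B_i$ $(1\le i\le n)$ be indeterminates. For all $n\ge0$,
\[
\operatorname{Pf}\Psi_n(z;A,B)=\frac{D_n(z;A)\,D_n(z;B)}{V(z)}.
\]
\end{lemma}

For $n=0,1$ both sides are $1$, and for $n=2$ both are $\psi_{12}$. The case $n=3$ shows the method.

\begin{example}
For $n=3$ the left side is $\psi_{12}-\psi_{13}+\psi_{23}$. As a function of $z_1$ it has simple poles at $z_2$ and $z_3$ with residues $(A_1-A_2)(B_1-B_2)$ and $-(A_1-A_3)(B_1-B_3)$, and the value $\psi_{23}$ at infinity. On the right,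
\[
D_3(z;A)=z_1(A_2-A_3)-A_1(z_2-z_3)+z_2A_3-z_3A_2
\]
equals $-(A_1-A_2)(z_2-z_3)$ at $z_1=z_2$ and $-(A_1-A_3)(z_2-z_3)$ at $z_1=z_3$, while $V(z)/(z_1-z_k)$ at $z_1=z_k$ equals $(z_2-z_3)^2$ for $k=2$ and $-(z_2-z_3)^2$ for $k=3$. The residues agree. The leading coefficients in $z_1$ give the value $(A_2-A_3)(B_2-B_3)/(z_2-z_3)=\psi_{23}$ at infinity.
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:pf}]
We use induction on $n$; let $n\ge2$. A superscript $[1]$ or $[1,k]$ means that the object is formed from the variables whose index is not $1$, respectively not $1$ or $k$, in their original order. Let $L$ be the field generated over $\mathbb Q$ by all indeterminates other than $z_1$. By partial fractions, a function $T(z_1)/\prod_{k=2}^n(z_1-z_k)$ with $T\in L[z_1]$ of degree at most $n-1$ can be written uniquely as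
\begin{equation}\label{eq:partial}
\gamma_\infty+\sum_{k=2}^n\frac{\gamma_k}{z_1-z_k}\qquad(\gamma_\infty,\gamma_k\in L);
\end{equation}
here $\gamma_\infty$ is the coefficient of $z_1^{n-1}$ in $T$, and $\gamma_k$ is the value at $z_1=z_k$ of the function multiplied by $z_1-z_k$. We show that both sides have this form with the same constants.

\emph{Left side.} Expand by (P3). For $2\le k\le n$, deleting rows and columns $1$ and $k$ from $\Psi_n$ leaves $\Psi_{n-2}^{[1,k]}$, including the border, since $n-2$ and $n$ have the same parity. For odd $n$ there is one more term, $k=n+1$, with sign $(-1)^{n+1}=1$ and entry $1$, and the deletion leaves $\Psi_{n-1}^{[1]}$. So the left side has the form \eqref{eq:partial} with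
\[
\gamma_k=(-1)^k(A_1-A_k)(B_1-B_k)\operatorname{Pf}\Psi_{n-2}^{[1,k]},\qquad
\gamma_\infty=\begin{cases}0&n\text{ even},\\\operatorname{Pf}\Psi_{n-1}^{[1]}&n\text{ odd}.\end{cases}
\]

\emph{Right side, the constant $\gamma_\infty$.} Since $V=V^{[1]}\prod_{k\ge2}(z_1-z_k)$, we have $T=D_n(z;A)D_n(z;B)/V^{[1]}$. The variable $z_1$ occurs only in the first row of $D_n$, and $\phi_p$ has degree $\lfloor p/2\rfloor$ in it. If $n$ is even, $D_n$ has degree at most $(n-2)/2$ in $z_1$, so $\deg T\le n-2$ and $\gamma_\infty=0$. If $n$ is odd, $D_n$ has degree at most $(n-1)/2$, and $z_1^{(n-1)/2}$ occurs only as the $(1,1)$ entry, whose cofactor is $D_{n-1}^{[1]}$. So $\deg T\le n-1$ and $\gamma_\infty=D_{n-1}^{[1]}(z;A)D_{n-1}^{[1]}(z;B)/V^{[1]}$, which is $\operatorname{Pf}\Psi_{n-1}^{[1]}$ by induction.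

\emph{Right side, the constants $\gamma_k$.} Set $z_1=z_k$ in the matrix of $D_n(z;A)$ and perform four steps.
\begin{enumerate}
\item Subtract row $k$ from row $1$. Row $1$ becomes $(A_1-A_k)\rho$, where $\rho$ has entry $z_k^{(p-1)/2}$ for odd $p$ and $0$ for even $p$. Take out the factor $A_1-A_k$, so that row $1$ is $\rho$.
\item Subtract $A_k\rho$ from row $k$. Its entries become $z_k^{p/2}$ for even $p$ and $0$ for odd $p$.
\item For $p=n-1,n-2,\dots,2$, in this order, subtract $z_k$ times column $p-2$ from column $p$; in this order, column $p-2$ is still unmodified when it is used. Now row $1$ has a single nonzero entry, a $1$ in column $p=1$, and row $k$ has a single nonzero entry, a $1$ in column $p=0$. Since $\phi_p(z,A)=z\,\phi_{p-2}(z,A)$, every other row $l$ has the entry $(z_l-z_k)\phi_{p-2}(z_l,A_l)$ in each column $p\ge2$.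
\item Move row $k$ to the bottom by $n-k$ adjacent transpositions, then row $1$ to position $n-1$ by $n-2$ more. The total sign is $(-1)^k$. The last two rows are now zero except for a $2\times2$ identity block in the columns $p=1,0$, so the determinant equals that of the upper left block of size $n-2$.
\end{enumerate}
We obtain
\[
D_n(z;A)\big|_{z_1=z_k}=(-1)^k(A_1-A_k)\prod_{l\ne1,k}(z_l-z_k)\cdot D_{n-2}^{[1,k]}(z;A),
\]
and the same formula with $B$ in place of $A$. In the denominator,
\[
\frac{V(z)}{z_1-z_k}\Big|_{z_1=z_k}=\prod_{l\ne1,k}(z_k-z_l)\prod_{1<l<k}(z_l-z_k)\prod_{l>k}(z_k-z_l)\cdot V^{[1,k]}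
=(-1)^k\prod_{l\ne1,k}(z_l-z_k)^2\cdot V^{[1,k]},
\]
the sign being $(-1)^{n-2}(-1)^{n-k}$. Dividing,
\[
\gamma_k=(-1)^k(A_1-A_k)(B_1-B_k)\,\frac{D_{n-2}^{[1,k]}(z;A)\,D_{n-2}^{[1,k]}(z;B)}{V^{[1,k]}},
\]
which by induction is the constant found for the left side.
\end{proof}

In each term of $\operatorname{Pf}\Psi_n$ the denominator is a product of distinct factors of $V(z)$. After multiplication by $V(z)$ the lemma is therefore an identity between polynomials with integer coefficients, and it may be specialized to any elements $z_i,A_i,B_i$ of a field with the $z_i$ distinct.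

\begin{remark}
For $z_i=y_i^2$ and $A_i=B_i=y_i$ we have $\phi_p=y_i^p$, so $D_n=\prod_{i<j}(y_i-y_j)$, and $\psi_{ij}=\frac{y_i-y_j}{y_i+y_j}$. The lemma then says that the Pfaffian of this matrix, bordered with ones if $n$ is odd, is $\prod_{i<j}\frac{y_i-y_j}{y_i+y_j}$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
In the field of fractions of $R$ the elements $z_i=y_i^2$ are distinct, so Lemma~\ref{lem:pf} applies to the pairs $(A,B)$ of Lemma~\ref{lem:G}. Combining the two lemmas and then using Lemma~\ref{lem:F} for each determinant,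
\begin{align*}
\prod_iy_i^2\cdot V(z)\,G_2&=\frac{\bigl(\prod_is_i\cdot D_n(z;b)\bigr)^2}{V(z)}=\prod_iy_i^2\cdot V(z)\,F_\Delta^2,\\
\prod_iy_i\cdot V(z)\,G_1&=\frac{\prod_ic_i\cdot D_n(z;a)\cdot\prod_is_i\cdot D_n(z;b)}{V(z)}=\prod_iy_i\cdot V(z)\,F_\delta F_\Delta,\\
V(z)\,G_0&=\frac{\bigl(\prod_ic_i\cdot D_n(z;a)\bigr)^2}{V(z)}=V(z)\,F_\delta^2.
\end{align*}
Canceling the nonzero factor $\prod_iy_i^\epsilon\cdot V(z)$ gives \eqref{eq:goal}, which is equivalent to the theorem. The number $N$ was never compared with $n$; the hypothesis $N\ge1$ served only to make $s_i\ne0$ in \eqref{eq:ab}.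
\end{proof}

\begin{remark}
Since $2\lambda+2\Delta=2(\lambda+(1^n))+2\delta$, the right side of \eqref{eq:A1} for $\lambda$ is the right side of \eqref{eq:A3} for $\lambda+(1^n)$, so the two left sides are equal. For $n=1$ this equality is the relation \eqref{eq:relation} with $d=2\lambda+2$.
\end{remark}

\section{An arbitrary series with $q(t)q(-t)=1$}\label{sec:general}

The proof used the product formula for $q(t)$ only through $q(t)q(-t)=1$, which entered in \eqref{eq:double} and Lemma~\ref{lem:H}, and through the possibility of dividing in a domain. The division can be dispensed with, because $N$ may be taken as large as we please.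

\begin{theorem}\label{thm:general}
Let $K$ be a commutative $\mathbb Q$-algebra and let $q(t)=\sum_{r\ge0}q_rt^r\in1+tK[[t]]$ satisfy $q(t)q(-t)=1$. Define $S_\lambda$ from $q$, and define $\tilde Q_\alpha$ and $\tilde P_\alpha=2^{-\ell(\alpha)}\tilde Q_\alpha$ from $\tilde q=q^2$, by the determinant and Pfaffian formulas of Section~\ref{sec:intro}. Then for all $n\ge1$ and $\lambda\in\mathcal P^{(n)}$, with $\mu,\nu$ running over $\mathcal P^{(n)}$,
\begin{gather*}
\sum_{\mu,\nu}c^\lambda_{\mu\nu}S_{2\mu+\Delta}S_{2\nu+\Delta}=\tilde P_{2\lambda+2\Delta},\qquad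
\sum_{\mu,\nu}c^\lambda_{\mu\nu}S_{2\mu+\delta}S_{2\nu+\Delta}=\tilde P_{2\lambda+\Delta+\delta},\\
\sum_{\mu,\nu}c^\lambda_{\mu\nu}S_{2\mu+\delta}S_{2\nu+\delta}=\tilde P_{2\lambda+2\delta}.
\end{gather*}
Conversely, the doubling is forced: if $q,\tilde q\in1+tK[[t]]$ satisfy $q(t)q(-t)=1=\tilde q(t)\tilde q(-t)$, and the first two identities, with $S$ defined from $q$ and $\tilde P$ from $\tilde q$, hold for $n=1$ and all $\lambda$, then $\tilde q=q^2$.
\end{theorem}

\begin{proof}
Fix $n$, $\lambda$ and one of the three identities. Since $\tilde q_d=\sum_{i+j=d}q_iq_j$, the difference of the two sides is a polynomial with rational coefficients in $q_1,\dots,q_M$ for some $M$, and this polynomial does not depend on $K$ or $q$. As $K$ is a $\mathbb Q$-algebra, $\log q(t)\in tK[[t]]$ is defined, and $\log q(t)+\log q(-t)=0$. So $\log q$ is odd, and we can write $\log q(t)=2\sum_{r\ \mathrm{odd}}\pi_rt^r/r$ with $\pi_r\in K$. Exponentiating, each $q_r$ is a fixed rational polynomial in the $\pi_k$ with $k$ odd and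 $k\le r$. Hence the difference of the two sides equals $T(\pi_1,\pi_3,\dots)$ for a fixed rational polynomial $T$ in the variables with odd index at most $M$.

For $q(t)=\prod_{k\le N}\frac{1+x_kt}{1-x_kt}$ we have $\pi_r=p_r(x)$ by \eqref{eq:logq}, so Theorem~\ref{thm:main} says that $T(p_1(x),p_3(x),\dots)=0$. Take $N\ge M$. The power sums $p_1(x),\dots,p_N(x)$ are algebraically independent over $\mathbb Q$: by Newton's identities they generate the same $\mathbb Q$-algebra as the $N$ elementary symmetric polynomials, which are algebraically independent. Therefore $T=0$, and the identity holds in $K$.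

For the converse let $q=c+s$ with $c$ even and $s$ odd, so $c^2-s^2=1$. For $n=1$ the first identity says $\sum_{\mu+\nu=\lambda}q_{2\mu+1}q_{2\nu+1}=\frac12\tilde q_{2\lambda+2}$. Multiplying by $t^{2\lambda+2}$ and summing over $\lambda\ge0$ shows that the even part of $\tilde q$ is $1+2s^2=c^2+s^2$. The second identity says $\sum_{\mu+\nu=\lambda}q_{2\mu}q_{2\nu+1}=\frac12\tilde q_{2\lambda+1}$, and multiplying by $t^{2\lambda+1}$ and summing shows that the odd part of $\tilde q$ is $2sc$. Hence $\tilde q=(c+s)^2=q^2$.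
\end{proof}

\begin{remark}
The hypothesis $q(t)q(-t)=1$ cannot be dropped from the first part. For an arbitrary $q=c+s\in1+tK[[t]]$ and $\tilde q=q^2$, the first identity for $n=1$ and all $\lambda$ says that $s^2=\frac12(c^2+s^2-1)$, which is $c^2-s^2=1$. Already $\lambda=0$ requires $q_1^2=2q_2$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Nishiyama}
Yuta Nishiyama, \emph{On a conjecture on 2-reduced Schur functions and Schur's Q-functions}, arXiv:2210.13862 (2022).
\end{thebibliography}
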